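\title{Uncolorable uniform bi-hypergraphs with few edges}

\begin{abstract}
A bi-hypergraph is colorable if its vertices can be colored so that no edge is monochromatic and no edge is rainbow. Let $m(r)$ be the minimum number of edges of an uncolorable $r$-uniform bi-hypergraph. The complete $r$-uniform hypergraph on $(r-1)^2+1$ vertices shows that $m(r)\le c(r)=\binom{(r-1)^2+1}{r}$, and it was conjectured that equality holds for all $r\ge 4$. We show that $m(r)<c(r)$ for every $r\ge4$; a Hadamard matrix of order $8$ gives $m(4)\le 185<210$. We also prove that $m(r)=r^{r+O(1)}$, so that $(m(r)/c(r))^{1/r}\to 1/e$, and that every counterexample to the conjecture has at least $(r-1)^2+3$ vertices.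
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{mixed hypergraph} $\mathcal H=(V,\mathcal C,\mathcal D)$ consists of a finite vertex set $V$ and two families $\mathcal C$ (co-edges) and $\mathcal D$ (edges) of subsets of $V$. It is \emph{colorable} if there is a map $f$ from $V$ to the positive integers such that $|f(e)|<|e|$ for each $e\in\mathcal C$ and $|f(e)|>1$ for each $e\in\mathcal D$. Thus every co-edge must contain two vertices of the same color, and every edge must contain two vertices of different colors. The number of colors is not restricted. If all sets involved have at least two elements, either kind of constraint alone is harmless: a single color satisfies all co-edges, and pairwise distinct colors satisfy all edges. Together they pull in opposite directions, and a coloring need not exist.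

The conflict is sharpest in a \emph{bi-hypergraph}, a mixed hypergraph with $\mathcal C=\mathcal D$, which we write as $(V,E)$. Given a coloring $f$, call a set $e\subseteq V$ \emph{monochromatic} if $|f(e)|=1$, \emph{rainbow} if $|f(e)|=|e|$, and \emph{bad} if it is monochromatic or rainbow. Then $(V,E)$ is colorable if and only if some coloring has no bad edge. Only the partition of $V$ into color classes matters, and we do not distinguish a coloring from this partition. The bi-hypergraph is \emph{$r$-uniform} if its edges are distinct $r$-element subsets ($r$-sets) of $V$. Let $m(r)$ be the minimum number of edges of an uncolorable $r$-uniform bi-hypergraph; it measures how few constraints of size $r$ can already be contradictory.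

The pigeonhole principle gives an upper bound. A coloring of $(r-1)^2+1$ vertices has a class with at least $r$ vertices or has at least $r$ classes, so some $r$-set is bad. Taking all $r$-sets as edges, we get
\[
m(r)\le c(r):=\binom{(r-1)^2+1}{r}.
\]
For $r=2$ every pair is bad under every coloring, so $m(2)=1=c(2)$, and it is known that $m(3)=10=c(3)$. The following conjecture is posed by Zhang, Dong and Zhang~\cite{ZDZ}.

\begin{quote}
\textbf{Conjecture.} For every integer $r\ge4$, $m(r)=\binom{(r-1)^2+1}{r}$.
\end{quote}

Besides the small cases, the behavior on few vertices supports this guess.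

\begin{proposition}\label{prop:few}
Let $r\ge3$. An uncolorable $r$-uniform bi-hypergraph has at least $(r-1)^2+1$ vertices. If it has $(r-1)^2+1$ or $(r-1)^2+2$ vertices, then it has at least $c(r)$ edges. Hence an uncolorable $r$-uniform bi-hypergraph with fewer than $c(r)$ edges has at least $(r-1)^2+3$ vertices.
\end{proposition}

On more vertices the picture changes, and the conjecture fails in every case.

\begin{theorem}\label{thm:main}
For every $r\ge4$ we have $m(r)<c(r)$. Moreover,
\[
m(4)\le185<210=c(4)\qquad\text{and}\qquad m(5)\le5628<6188=c(5).
\]
\end{theorem}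

For large $r$ the gap is exponential.

\begin{theorem}\label{thm:asymp}
We have $m(r)\ge(r-1)(r-2)^{r-1}+1$ for $r\ge4$, and $m(r)\le 6r^2(r-1)^r\ln r+1$ for $r\ge20$. Hence $m(r)=r^{r+O(1)}$ and $\bigl(m(r)/c(r)\bigr)^{1/r}\to1/e$ as $r\to\infty$, so the conjectured value is too large by a factor $e^{(1+o(1))r}$.
\end{theorem}

The exact values of $m(r)$ for $r\ge4$ are not determined here; for $r=4$ the two theorems give $25\le m(4)\le185$.

Section~\ref{sec:few} proves Proposition~\ref{prop:few} and explains the plan behind Theorem~\ref{thm:main}, which is proved in Sections~\ref{sec:four}, \ref{sec:five} and~\ref{sec:six} for $r=4$, $r=5$ and $r\ge6$. Section~\ref{sec:asymp} proves Theorem~\ref{thm:asymp}.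

\section{How many vertices to use}\label{sec:few}

On few vertices there are colorings with only one or two bad $r$-sets, and these force almost all $r$-sets to be edges. We use the Erd\H{o}s--Ko--Rado theorem: if $n\ge2r$, then a family of pairwise intersecting $r$-subsets of an $n$-set has at most $\binom{n-1}{r-1}$ members.

\begin{proof}[Proof of Proposition~\ref{prop:few}]
Let $(V,E)$ be uncolorable and $n=|V|$. Every coloring below has at most $r-1$ classes, so it has no rainbow $r$-set.

If $n\le(r-1)^2$, partition $V$ into at most $r-1$ classes of size at most $r-1$. No $r$-set is bad, contrary to uncolorability.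

Let $n=(r-1)^2+1=r+(r-2)(r-1)$ and let $P$ be any $r$-set. Partition $V$ into $P$ and $r-2$ classes of size $r-1$. The only bad $r$-set is $P$, so $P\in E$. Hence $|E|=\binom nr=c(r)$.

Let $n=(r-1)^2+2=2r+(r-3)(r-1)$ and let $P,Q$ be disjoint $r$-sets. Partition $V$ into $P$, $Q$ and $r-3$ classes of size $r-1$. The only bad $r$-sets are $P$ and $Q$, so one of them is an edge. Thus the $r$-sets outside $E$ intersect pairwise. Since $r\ge3$ gives $n\ge2r$, there are at most $\binom{n-1}{r-1}$ of them, and $|E|\ge\binom nr-\binom{n-1}{r-1}=\binom{n-1}r=c(r)$.
\end{proof}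

On a larger vertex set every coloring has many bad $r$-sets, and a sparse family may meet the bad sets of all colorings. The pigeonhole argument suggests how to organize this: first bound the size of the classes, then find a rainbow edge among the many classes that remain.

\begin{lemma}\label{lem:criterion}
An $r$-uniform bi-hypergraph $(V,E)$ is uncolorable if it has the following two properties.
\begin{itemize}
\item[(A)] Every $(r+1)$-subset of $V$ contains an edge.
\item[(B)] Every partition of $V$ into classes of size at most $r$ has a rainbow edge.
\end{itemize}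
\end{lemma}

\begin{proof}
A coloring with a class of size at least $r+1$ has a monochromatic edge by (A). Any other coloring has a rainbow edge by (B).
\end{proof}

Property (B) fails when $|V|\le r(r-1)$, because then $r-1$ classes of size at most $r$ cover $V$. So we take $n=|V|=r(r-1)+1$, which is $r-1$ more vertices than in the complete example. To beat $c(r)$, the proportion of $r$-sets that are edges must stay below $c(r)/\binom nr$. For $r=4$ this is $210/\binom{13}4=210/715$. For large $r$ it is close to $1/e$, because $\binom nr/c(r)$ is a product of $r$ factors $1+\frac{r-1}{(r-1)^2+1-i}$, $0\le i<r$, each equal to $1+\frac{1+o(1)}r$. We shall obtain (A) at density below $5/16<1/e$. Property (B) will come from the structure of the same family when $r\in\{4,5\}$, and from a few extra random edges when $r\ge6$.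

\section{Four-sets from a sign matrix, and the case $r=4$}\label{sec:four}

\subsection{Covering all five-sets}

For $r=4$, property (A) asks for a sparse family of $4$-sets that has a member inside every $5$-set. Split the vertices into two sides and take all $4$-sets that lie on one side. The $5$-sets not yet covered are those split $3+2$, and each of them contains three $4$-sets split $2+2$. A parity rule selects about half of all $2+2$ sets in such a way that one of these three is always selected.

Let $A$ (the \emph{rows}) and $B$ (the \emph{columns}) be disjoint finite sets, and let $M\colon A\times B\to\{\pm1\}$. Let $G(M)$ be the family of $4$-subsets $e$ of $A\cup B$ such that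
\begin{itemize}
\item $e\subseteq A$ or $e\subseteq B$, or
\item $e=\{x,x',y,y'\}$ with $x,x'\in A$, $y,y'\in B$, and $M(x,y)M(x,y')M(x',y)M(x',y')=+1$.
\end{itemize}
This is Giraud's construction. The definition is symmetric in rows and columns. For columns $y\ne y'$ put $\sigma_{y,y'}(x)=M(x,y)M(x,y')$, which is $+1$ if the two columns agree in row $x$ and $-1$ if they disagree. Then $\{x,x',y,y'\}\in G(M)$ if and only if $\sigma_{y,y'}(x)=\sigma_{y,y'}(x')$. Consequently, if $y,y'$ agree in $a$ rows and disagree in $a'$ rows (we say that they \emph{split the rows as $\{a,a'\}$}), then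
\begin{equation}\label{eq:split}
\text{exactly } \binom a2+\binom{a'}2 \text{ members of $G(M)$ have the form } \{x,x',y,y'\} \text{ with } x,x'\in A.
\end{equation}

\begin{lemma}\label{lem:cover}
\begin{itemize}
\item[(a)] For any three rows and any two columns $y,y'$, some two of the rows form with $y,y'$ a member of $G(M)$. The same holds with rows and columns exchanged.
\item[(b)] Every $5$-subset of $A\cup B$ contains a member of $G(M)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The sign $\sigma_{y,y'}$ takes the same value at two of the three rows. (b) A $5$-set has at least four elements on one side, or three on one side and two on the other; in the second case use (a).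
\end{proof}

\subsection{A coloring worked by hand}

Lemma~\ref{lem:cover} holds for every $M$. Property (B) does not, and one coloring shows what it requires.

\begin{example}\label{ex:hand}
Let $A=\mathbb F_2^3\setminus\{000\}$, let $B$ be a disjoint copy of $\mathbb F_2^3\setminus\{000,111\}$, and let $M(x,y)=(-1)^{x\cdot y}$. Color the $13$ vertices with the colors shown in parentheses.
\[
\begin{array}{cc|cccccc}
 & & 001 & 010 & 011 & 100 & 101 & 110\\
 & & (1) & (1) & (1) & (4) & (4) & (4)\\ \hline
001 & (2) & - & + & - & + & - & +\\
010 & (2) & + & - & - & + & + & -\\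
011 & (2) & - & - & + & + & - & -\\
100 & (3) & + & + & + & - & - & -\\
101 & (3) & - & + & - & - & + & -\\
110 & (3) & + & - & - & - & - & +\\
111 & (1) & - & - & + & - & + & +
\end{array}
\]
The only class with four vertices is class $1$, which consists of one row and three columns and is not in $G(M)$; so there is no monochromatic edge. The rows carry three colors and the columns two, so a rainbow edge must consist of columns $y,y'$ of colors $1,4$ and rows $x,x'$ of colors $2,3$. Take $y=001$ and $y'=100$. The rows $001$ and $010$, both of color $2$, have $\sigma_{y,y'}=-1$ and $+1$ respectively. Whatever sign a row of color $3$ has, it matches one of these two; here row $100$ has sign $-1$ and forms a rainbow edge with row $001$ and the columns $y,y'$.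

To escape this argument, the three rows of color $2$ would need equal signs $\sigma_{y,y'}$ for all $y$ of color $1$ and $y'$ of color $4$; that is, they would have to coincide up to sign on all six columns. For other matrices this happens. If $M'$ has entry $-1$ exactly where a row of color $3$ meets a column of color $4$, then every set $\{x,x',y,y'\}$ with colors $2,3,1,4$ has product $-1$, the coloring has no bad edge, and $G(M')$ is colorable.
\end{example}

So the matrix must not have several rows that coincide up to sign on many columns. Call a set $R$ of rows \emph{parallel} on a set $D$ of columns if for all $x,x'\in R$ the value $M(x,d)M(x',d)$ is constant for $d\in D$; the same term is used with rows and columns exchanged. If $R$ is parallel on $D$ and on $D'$ and $D\cap D'\ne\emptyset$, then $R$ is parallel on $D\cup D'$, since the two constants agree on $D\cap D'$.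

\subsection{Hadamard matrices}

A \emph{Hadamard matrix} of order $h$ is an $h\times h$ matrix $H$ with entries $\pm1$ and $HH^{T}=hI$. Then also $H^{T}H=hI$, so any two rows, and any two columns, agree in exactly $h/2$ positions. We use two such matrices.

\emph{Order $8$.} The matrix $(-1)^{x\cdot y}$, $x,y\in\mathbb F_2^3$, is Hadamard because $\sum_y(-1)^{(x+x')\cdot y}=0$ for $x\ne x'$. The matrix $M$ of Example~\ref{ex:hand} is a $7\times6$ submatrix of it.

\emph{Order $12$ (Paley).} Let $\chi$ be the quadratic character of $\mathbb F_{11}$, with $\chi(0)=0$, let $Q(a,b)=\chi(a-b)$, and let $S=\left(\begin{smallmatrix}0&\mathbf 1^{T}\\-\mathbf 1&Q\end{smallmatrix}\right)$. Since $11\equiv3\pmod4$ we have $\chi(-1)=-1$, so $S^{T}=-S$. We have $\sum_a\chi(a)=0$, and $\sum_a\chi(a)\chi(a+c)=\sum_{a\ne0}\chi(1+c/a)=-1$ for $c\ne0$, because $1+c/a$ runs through $\mathbb F_{11}\setminus\{1\}$. These two identities give $SS^{T}=11I$. Hence $H=I+S$ has entries $\pm1$ and $HH^{T}=I+S+S^{T}+SS^{T}=12I$.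

\begin{lemma}\label{lem:parallel}
Let $M$ be a submatrix of a Hadamard matrix $H$ of order $h$. Three distinct rows of $M$ are parallel on at most $h/4$ columns, and three distinct columns are parallel on at most $h/4$ rows.
\end{lemma}

\begin{proof}
Let rows $x,x',x''$ be parallel on $D$, with $H(x,d)H(x',d)=\varepsilon$ and $H(x,d)H(x'',d)=\eta$ for all $d\in D$. The number of columns $d$ of $H$ satisfying these two equations is
\[
\frac14\sum_d\bigl(1+\varepsilon H(x,d)H(x',d)\bigr)\bigl(1+\eta H(x,d)H(x'',d)\bigr)=\frac h4,
\]
because after expanding the product the three nonconstant sums are, up to sign, the inner products of the pairs of rows $(x,x')$, $(x,x'')$ and $(x',x'')$, which vanish. The statement for columns follows by applying this to $H^{T}$.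
\end{proof}

\subsection{Rainbow members of $G(M)$}

The next lemma extends Example~\ref{ex:hand} to all colorings. We allow a subset $U$ of the vertices and a general bound $s$ on the class sizes because the case $r=5$ needs both.

\begin{lemma}\label{lem:rainbow}
Let $s\ge4$, let $M$ be a submatrix, with row set $A$ and column set $B$, of a Hadamard matrix of order $h\in\{8,12\}$, and let $U\subseteq A\cup B$. Put $A'=U\cap A$ and $B'=U\cap B$, and suppose that $|U|\ge3s+1$ and $|A'|,|B'|\ge s+1$. If $U$ is partitioned into $q\ge4$ nonempty color classes, each of size at most $s$, then some member of $G(M)$ inside $U$ is rainbow.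
\end{lemma}

\begin{proof}
Suppose that no member of $G=G(M)$ inside $U$ is rainbow. Let $C_i$ be the class of color $i$, let $A_i=C_i\cap A$ and $B_i=C_i\cap B$, and let $S_A$ and $S_B$ be the sets of colors that occur in $A'$ and in $B'$, so that $q=|S_A\cup S_B|$. All hypotheses are symmetric in rows and columns. Since $h/4\le3<s+1\le|A'|,|B'|$, Lemma~\ref{lem:parallel} gives:
\begin{itemize}
\item[(H)] a set of rows parallel on $B'$, or of columns parallel on $A'$, has at most two elements.
\end{itemize}

\emph{Step 1: the possible patterns of colors.} All $4$-subsets of $A$ and of $B$ lie in $G$, so $|S_A|,|S_B|\le3$. Classes have size at most $s<|A'|,|B'|$, so $|S_A|,|S_B|\ge2$. If $|S_A|=3$ and $|S_B\setminus S_A|\ge2$, then three rows and two columns with five distinct colors exist, and Lemma~\ref{lem:cover}(a) gives a rainbow member of $G$. So this is impossible, and so is $|S_B|=3$ with $|S_A\setminus S_B|\ge2$.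

Suppose $q\ge5$. If $|S_A|=3$, then $|S_B\setminus S_A|=q-3\ge2$, which was excluded. If $|S_A|=2$, then $|S_B\setminus S_A|\ge3$, so $|S_B|=3$, the sets $S_A$ and $S_B$ are disjoint, and $|S_A\setminus S_B|=2$, which was also excluded. Hence $q=4$, and $|S_A\cap S_B|=|S_A|+|S_B|-4$. Up to renaming colors and exchanging rows with columns, $(S_A,S_B)$ is one of
\[
(\{1,2\},\{3,4\}),\qquad(\{1,2,3\},\{1,4\}),\qquad(\{1,2,3\},\{1,2,4\}).
\]

\emph{Step 2: no rainbow member forces parallel sets.} We claim:
\begin{itemize}
\item[(P)] if $i,j\in S_A$ and $k,l\in S_B$ are four distinct colors, then each of $A_i,A_j$ is parallel on $B_k\cup B_l$, and each of $B_k,B_l$ is parallel on $A_i\cup A_j$.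
\end{itemize}
For $x\in A_i$, $x'\in A_j$, $y\in B_k$, $y'\in B_l$ the set $\{x,x',y,y'\}$ is rainbow, hence not in $G$, so $\sigma_{y,y'}(x)=-\sigma_{y,y'}(x')$. Fix $x'\in A_j$ and let $x_1,x_2\in A_i$. Then $\sigma_{y,y'}(x_1)=\sigma_{y,y'}(x_2)$, which says $M(x_1,y)M(x_2,y)=M(x_1,y')M(x_2,y')$ for all $y\in B_k$ and $y'\in B_l$. As $B_k$ and $B_l$ are nonempty, $M(x_1,d)M(x_2,d)$ is constant on $B_k\cup B_l$. The other three statements follow by exchanging $i$ with $j$, or rows with columns.

\emph{Step 3: the three patterns.} Let $S_A=\{1,2\}$ and $S_B=\{3,4\}$. By (P), both $A_1$ and $A_2$ are parallel on $B_3\cup B_4=B'$. By (H), $|A'|=|A_1|+|A_2|\le4$, contrary to $|A'|\ge s+1\ge5$.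

Let $S_A=\{1,2,3\}$ and $S_B=\{1,4\}$, the pattern of Example~\ref{ex:hand}. Colors $2$ and $3$ occur only on rows, so $C_2=A_2$ and $C_3=A_3$. By (P) with row colors $2,3$ and column colors $1,4$, both sets are parallel on $B_1\cup B_4=B'$, so $|C_2|+|C_3|\le4$ by (H). But $|C_2|+|C_3|=|U|-|C_1|-|C_4|\ge3s+1-2s\ge5$.

Let $S_A=\{1,2,3\}$ and $S_B=\{1,2,4\}$. Now $C_3=A_3$ and $C_4=B_4$. Apply (P) with row colors $3,1$ and column colors $4,2$, and again with row colors $3,2$ and column colors $4,1$. The set $A_3$ is parallel on $B_4\cup B_2$ and on $B_4\cup B_1$, hence on $B'$ because $B_4\ne\emptyset$. The set $B_4$ is parallel on $A_3\cup A_1$ and on $A_3\cup A_2$, hence on $A'$ because $A_3\ne\emptyset$. By (H), $|C_3|,|C_4|\le2$, so $|U|\le2s+4$. Since $s\ge4$, this is less than $3s+1$, a contradiction.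
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $r=4$]
Let $M$ be a $7\times6$ submatrix of a Hadamard matrix of order $8$, for instance the matrix of Example~\ref{ex:hand}. Let $V=A\cup B$, so $|V|=13$, and let $E=G(M)$. Two columns split the eight rows of the full matrix as $\{4,4\}$, hence the seven remaining rows as $\{3,4\}$. By~\eqref{eq:split} each pair of columns lies in $\binom32+\binom42=9$ edges split $2+2$, and
\[
|E|=\binom74+\binom64+\binom62\cdot9=35+15+135=185.
\]
Property (A) is Lemma~\ref{lem:cover}(b). For (B), a partition of $V$ into classes of size at most $4$ has at least four classes since $13>3\cdot4$, and Lemma~\ref{lem:rainbow} applies with $s=4$, $h=8$, $U=V$, because $13=3\cdot4+1$, $|A|=7\ge5$ and $|B|=6\ge5$. By Lemma~\ref{lem:criterion}, $(V,E)$ is uncolorable, so $m(4)\le185<210=\binom{10}4$.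
\end{proof}

This already disproves the conjecture. Orthogonality was used twice: it forbids large parallel sets, and it makes $G(M)$ small. Indeed $\binom a2+\binom{7-a}2\ge9$ for every integer $0\le a\le7$, so no $7\times6$ sign matrix gives fewer than $185$ edges.

\section{Lifting to larger edges, and the case $r=5$}\label{sec:five}

To obtain property (A) for $r\ge5$ at the same density, we let four distinguished elements of an $r$-set decide whether it is an edge. Given a linearly ordered set $V$ and a family $G$ of $4$-subsets of $V$, let $G^{(r)}$ be the family of $r$-subsets of $V$ whose four smallest elements form a member of $G$.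

\begin{lemma}\label{lem:lift}
Let $r\ge5$, let $V$ be linearly ordered with largest element $z$, and suppose that every $5$-subset of $V\setminus\{z\}$ contains a member of $G$. Then every $(r+1)$-subset of $V$ contains a member of $G^{(r)}$.
\end{lemma}

\begin{proof}
Let $|S|=r+1\ge6$. The five smallest elements of $S$ do not include $z$, so they contain some $e\in G$. The union of $e$ with the $r-4$ largest elements of $S$ is an $r$-set whose four smallest elements form $e$.
\end{proof}

Property (B) does not lift so easily: a rainbow $e\in G$ extends to a rainbow member of $G^{(r)}$ only if $r-4$ vertices of new colors come after it in the order. For $r=5$ one such vertex is needed, and we reserve the last vertex $z$ for this role. We look for $e$ outside the color class of $z$, which is why Lemma~\ref{lem:rainbow} allows a subset $U$.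

\begin{proof}[Proof of Theorem~\ref{thm:main} for $r=5$]
We need $5\cdot4+1=21$ vertices: ten rows, ten columns and $z$. Let $H$ be a Hadamard matrix of order $12$ and let $i,j$ be two of its rows. By orthogonality, $\pi(y)=H(i,y)H(j,y)$ takes each value $\pm1$ on six columns. Delete the rows $i,j$ and two columns with different values of $\pi$. Let $M$ be the remaining matrix, with row set $A$ and column set $B$, $|A|=|B|=10$; five of its columns have $\pi=+1$ and five have $\pi=-1$. Let $G=G(M)$ and $V=A\cup B\cup\{z\}$ with a new vertex $z$.

\emph{Size of $G$.} Two columns $y,y'$ split the twelve rows of $H$ as $\{6,6\}$. The deleted rows satisfy $\sigma_{y,y'}(i)\sigma_{y,y'}(j)=\pi(y)\pi(y')$. If $\pi(y)=\pi(y')$, both are removed from the same part and the split of $A$ is $\{4,6\}$; there are $2\binom52=20$ such pairs, each contributing $\binom42+\binom62=21$ by~\eqref{eq:split}. Otherwise the split is $\{5,5\}$; there are $25$ such pairs, each contributing $2\binom52=20$. Thus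
\[
|G|=2\binom{10}4+20\cdot21+25\cdot20=420+420+500=1340.
\]

\emph{Size of $E$.} Put $z$ last, order the other $20$ vertices uniformly at random, and let $E=G^{(5)}$. The edges containing $z$ are the sets $e\cup\{z\}$ with $e\in G$, and there are $|G|$ of them. The edges avoiding $z$ correspond to pairs $(e,v)$ with $e\in G$ and $v\in(A\cup B)\setminus e$ such that $v$ is the largest element of $e\cup\{v\}$. There are $16|G|$ pairs, each satisfying the condition with probability $\frac15$. So the expected value of $|E|$ is $\bigl(1+\frac{16}5\bigr)\cdot1340=5628$. Fix an order with $|E|\le5628$.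

\emph{Uncolorability.} Property (A) follows from Lemmas~\ref{lem:cover}(b) and~\ref{lem:lift}. For (B), consider a partition of $V$ into classes of size at most $5$. It has at least five classes since $21>4\cdot5$. Let $Z$ be the class of $z$ and $U=V\setminus Z\subseteq A\cup B$. Then $U$ has at least four classes, and since $|Z\setminus\{z\}|\le4$ we have $|U|\ge16=3\cdot5+1$ and $|U\cap A|,|U\cap B|\ge6$. Lemma~\ref{lem:rainbow} with $s=5$ and $h=12$ gives a rainbow $e\in G$ inside $U$. The color of $z$ does not occur in $U$, so $e\cup\{z\}$ is a rainbow edge. By Lemma~\ref{lem:criterion}, $m(5)\le5628<6188=\binom{17}5$.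
\end{proof}

\section{Random rainbow edges, and the case $r\ge6$}\label{sec:six}

For larger $r$ we obtain (B) from a separate family of edges. It can be small because a partition of $r(r-1)+1$ vertices into classes of size at most $r$ has many rainbow $r$-sets. We need one tool to count them and one to hit them; both are used again in Section~\ref{sec:asymp}.

If the classes have sizes $x_1,\dots,x_c$, the number of rainbow $r$-sets is the elementary symmetric polynomial $e_r(x)=\sum_{|I|=r}\prod_{i\in I}x_i$, the sum being over $r$-subsets $I$ of $\{1,\dots,c\}$. It decreases as the sizes become more uneven. For a vector $x$ of nonnegative integers and indices $i\ne j$ with $0<x_i\le x_j$, a \emph{shift} replaces $(x_i,x_j)$ by $(x_i-1,x_j+1)$.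

\begin{lemma}\label{lem:shift}
A shift preserves $\sum_ix_i$ and does not increase $e_r(x)$. Every sequence of shifts is finite.
\end{lemma}

\begin{proof}
Write $e_r(x)=x_ix_jP+(x_i+x_j)Q+S$, where $P,Q,S\ge0$ do not depend on $x_i,x_j$. The shift preserves $x_i+x_j$ and changes $x_ix_j$ by $x_i-x_j-1<0$. It increases the integer $\sum_ix_i^2$ by $2(x_j-x_i)+2>0$, and this sum is at most $(\sum_ix_i)^2$.
\end{proof}

\begin{lemma}\label{lem:sample}
Let $|V|=n\ge r\ge2$ and $0<p\le1$. Let $\mathcal P$ be a set of partitions of $V$, and for each $P\in\mathcal P$ let $T(P)$ be a family of at least $p\binom nr$ $r$-subsets of $V$. Then there is a family $R$ of at most $\ln(n!)/p+1$ $r$-subsets of $V$ that contains a member of $T(P)$ for every $P\in\mathcal P$.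
\end{lemma}

\begin{proof}
Sending a permutation of $V$ to the partition into its cycles is onto, so $|\mathcal P|\le n!$. Choose $N=\lceil\ln(n!)/p\rceil$ independent uniformly random $r$-sets. The expected number of $P\in\mathcal P$ for which no chosen set lies in $T(P)$ is at most $n!\,(1-p)^N<n!\,e^{-pN}\le1$. So for some choice there is no such $P$; let $R$ be the family of chosen sets.
\end{proof}

\begin{proposition}\label{prop:bound}
Let $r\ge5$ and $n=r(r-1)+1=2b+1$. Then
\begin{equation}\label{eq:bound}
m(r)\le\delta\binom nr+\frac{\ln(n!)}{r^{r-1}}\binom nr+1,\qquad\text{where }\ \delta=\frac{5b^2-3b+4}{4(4b^2-1)}<\frac5{16}.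
\end{equation}
\end{proposition}

\begin{proof}
Let $V=\{1,\dots,n\}$ with its natural order.

\emph{A family with property (A).} Choose a uniformly random partition $V=A\cup B$ with $|A|=b+1$ and $|B|=b$, and then a matrix $M$ with independent uniform entries $\pm1$. A fixed $4$-set lies in $G(M)$ if it falls on one side, and with probability $\frac12$ if it is split $2+2$. Since
\[
\binom{b+1}4+\binom b4=\frac{b(b-1)\cdot2(b-1)(b-2)}{24},\qquad\frac12\binom{b+1}2\binom b2=\frac{b(b-1)\cdot3b(b+1)}{24},
\]
and $\binom{2b+1}4=\frac{b(b-1)\cdot4(4b^2-1)}{24}$, the probability is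
\[
\frac{\binom{b+1}4+\binom b4+\frac12\binom{b+1}2\binom b2}{\binom{2b+1}4}=\frac{2(b-1)(b-2)+3b(b+1)}{4(4b^2-1)}=\delta.
\]
The inequality $\delta<\frac5{16}$ reads $4(5b^2-3b+4)<5(4b^2-1)$, that is, $12b>21$, which holds as $b\ge10$. Each $r$-set lies in $E_1=G(M)^{(r)}$ with probability $\delta$, so we can fix $A,B,M$ with $|E_1|\le\delta\binom nr$. By Lemmas~\ref{lem:cover}(b) and~\ref{lem:lift}, $E_1$ has property (A).

\emph{A family with property (B).} Let $x$ be the vector of class sizes of a partition of $V$ into classes of size at most $r$. Apply shifts with $0<x_i\le x_j<r$ as long as possible; all entries stay in $[0,r]$. At the end at most one entry lies strictly between $0$ and $r$, and the sum is $r(r-1)+1$, so the nonzero entries are $r$, taken $r-1$ times, and $1$. There $e_r=r^{r-1}$. By Lemma~\ref{lem:shift} the partition has at least $r^{r-1}$ rainbow $r$-sets. Lemma~\ref{lem:sample} with $p=r^{r-1}/\binom nr$ gives a family $R$ with property (B) and $|R|\le\ln(n!)\binom nr/r^{r-1}+1$.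

The family $E_1\cup R$ has both properties, and Lemma~\ref{lem:criterion} gives~\eqref{eq:bound}.
\end{proof}

For $r=5$ the bound~\eqref{eq:bound} is too weak, which is why Section~\ref{sec:five} was needed: there $b=10$, the first term is $\frac{474}{1596}\cdot20349=6043.5$, within $145$ of $c(5)=6188$, and the second term exceeds $32\ln(21!)>160$. For $r\ge6$ the factor $r^{-(r-1)}$ is small enough.

\begin{proof}[Proof of Theorem~\ref{thm:main} for $r=6$]
Here $n=31$, $b=15$, $\delta=\frac{1084}{3596}$ and $\binom{31}6=736281=3596\cdot204.75$, so $\delta\binom{31}6=1084\cdot204.75=221949$. Stirling's formula in the form $\ln n!<(n+\frac12)\ln n-n+\frac12\ln(2\pi)+\frac1{12n}$, with $\ln31<3.434$, gives $\ln31!<108.171-31+0.919+0.003<78.1$. Also $\binom{31}6/6^5<94.69$, so the second term of~\eqref{eq:bound} is less than $78.1\cdot94.69<7396$. Hence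
\[
m(6)\le221949+7396+1=229346<230230=\binom{26}6.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $r\ge7$]
We compare both $c(r)$ and the bound~\eqref{eq:bound} with $\binom nr$. Let $k=r-1\ge6$ and $K=k^2+1$, so that $n=K+k$ and
\[
\rho_k:=\binom nr\Big/c(r)=\prod_{i=0}^k\phi(i),\qquad\phi(i)=\frac{K+k-i}{K-i}.
\]
The margin between $5/16$ and $1/\rho_k$ is thin at $k=6$, so we pair large factors with small ones. With $w=i(k-i)\ge0$,
\[
\phi(i)\phi(k-i)=\frac{(K+k-i)(K+i)}{(K-i)(K-k+i)}=\frac{K^2+Kk+w}{K^2-Kk+w}\le\frac{K+k}{K-k},
\]
since adding $w\ge0$ to the numerator and the denominator of a fraction larger than $1$ does not increase it. Multiplying over $0\le i\le k$ gives $\rho_k\le\beta_k:=\bigl(\frac{K+k}{K-k}\bigr)^{(k+1)/2}$. With $y=k/(k^2+1)$,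
\[
\ln\beta_k=\frac{k+1}2\ln\frac{1+y}{1-y}=(k+1)y\sum_{j\ge0}\frac{y^{2j}}{2j+1}.
\]
Both $y$ and $(k+1)y=1+\frac{k-1}{k^2+1}$ decrease for $k\ge3$: their derivatives have the signs of $1-k^2$ and $1+2k-k^2$. So $\beta_k\le\beta_6=(43/31)^{7/2}<3.15$, because $(43/31)^7<9.89<3.15^2$. Therefore $c(r)/\binom nr>1/3.15>0.317$.

On the other side, $n\le r^2$ gives $\ln n!\le n\ln n\le2r^2\ln r$, and $\binom nr\ge(n/r)^r\ge(r-1)^r\ge6^7$. Dividing~\eqref{eq:bound} by $\binom nr$,
\[
\frac{m(r)}{\binom nr}\le\frac5{16}+\frac{2\ln r}{r^{r-3}}+6^{-7}<0.3125+0.0017+0.0001=0.3143,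
\]
because $2\ln r/r^{r-3}\le2\ln r/r^4$, which is decreasing and equals $2\ln7/2401<0.0017$ at $r=7$. Hence $m(r)<c(r)$, and the proof of Theorem~\ref{thm:main} is complete.
\end{proof}

\section{The order of magnitude of $m(r)$}\label{sec:asymp}

A coloring with at most $r-1$ colors has no rainbow edge, so it only has to avoid monochromatic edges, and under a random coloring with $q$ colors an edge is monochromatic with probability $q^{1-r}$. This suggests the scale $r^{r}$, up to lower-order factors. The lower bound makes this precise. The upper bound shows that on a large vertex set no coloring does better than the balanced one with $r-1$ colors.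

\subsection{Lower bound}

Let $r\ge4$ and let $(V,E)$ be $r$-uniform with $|E|\le(r-1)(r-2)^{r-1}$. We color at random with $r-2$ colors and keep one more color for repairs. In a uniformly random coloring with $r-2$ colors the expected number of monochromatic edges is $|E|(r-2)^{1-r}\le r-1$. Fix a coloring with at most $r-1$ monochromatic edges, pick one vertex from each, and give all picked vertices one new color. The new class has at most $r-1$ vertices, so no edge is monochromatic in the new color. An edge that is monochromatic in an old color contains no picked vertex and was monochromatic before, which is impossible since each such edge had a vertex picked. At most $r-1$ colors are used, so no edge is rainbow. Thus $(V,E)$ is colorable, and $m(r)\ge(r-1)(r-2)^{r-1}+1$.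

\subsection{Upper bound}

Let $r\ge20$, $k=r-1$, $t=r^2$ and $n=kt$. All edges will be chosen at random by Lemma~\ref{lem:sample}, so we need a lower bound for the number of bad $r$-sets in an arbitrary coloring. The coloring with $k$ classes of size $t$ has $k\binom tr$ of them, and this is the minimum.

\begin{lemma}\label{lem:bad}
Every coloring of an $n$-set has at least $k\binom tr$ bad $r$-sets.
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_c\ge1$ be the class sizes. With at most $k$ classes, convexity applies. With more classes, the number of rainbow sets can be small when one class is huge, but then that class alone has enough monochromatic sets. The threshold is $L=\lfloor\lambda t\rfloor$, where $\lambda=r^{1/r}>1$; note that $L\ge t$.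

\emph{Case (a): $c\le k$.} The differences $\binom{u+1}r-\binom ur=\binom u{r-1}$ are nondecreasing in the integer $u\ge0$. Summing them between $t$ and $x$ gives $\binom xr\ge\binom tr+(x-t)\binom t{r-1}$ for every integer $x\ge0$. Put $x_i=0$ for $c<i\le k$ and sum over $i\le k$. As $\sum_{i\le k}(x_i-t)=0$, there are at least $k\binom tr$ monochromatic $r$-sets.

\emph{Case (b): some $x_i>L$.} Then $x_i>\lambda t$, and $x_i-j>\lambda t-j\ge\lambda(t-j)>0$ for $0\le j<r$. Multiplying these inequalities gives $\binom{x_i}r\ge\lambda^r\binom tr=r\binom tr$.

\emph{Case (c): $c\ge r$ and all $x_i\le L$.} We bound $e_r(x)$ from below by shifts with $0<x_i\le x_j<L$. Unrestricted shifting could leave fewer than $r$ nonzero entries and give only $e_r\ge0$, so we allow a shift only if at least $r$ nonzero entries remain, and we shift as long as possible. Suppose that more than $r$ entries are nonzero at the end. Then the restriction forbids nothing, so at most one nonzero entry is below $L$, and the sum is at least $rL\ge rt>n$, a contradiction. So exactly $r$ entries are nonzero. Shifts with $x_i\ge2$ are still allowed, so at most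 one entry lies strictly between $1$ and $L$, and the other nonzero entries equal $1$ or $L$. If $j$ entries equal $L$, then $n\le jL+L+r$. Using $L\le\lambda r^2$ and $1/\lambda=e^{-(\ln r)/r}\ge1-\frac{\ln r}r$, we get
\[
j\ge\frac{n-r}L-1\ge\Bigl(r-1-\frac1r\Bigr)\Bigl(1-\frac{\ln r}r\Bigr)-1\ge r-2-\frac1r-\ln r\ge r-3-\ln r.
\]
At the end $e_r$ is the product of the $r$ nonzero entries, so by Lemma~\ref{lem:shift} the coloring has at least $L^j\ge r^{2(r-3-\ln r)}$ rainbow $r$-sets. On the other hand, $r!\ge(r/e)^r$ gives $k\binom tr\le r\cdot r^{2r}/r!\le r^{r+1}e^r=r^{r+1+r/\ln r}$. Comparing exponents, it suffices to show that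
\[
g(r)=r-7-2\ln r-\frac r{\ln r}\ge0.
\]
This is the only place where $r\ge20$ is needed. Since $2.995<\ln20<2.996$, we have $g(20)>13-5.992-6.678>0.3$, and $g'(r)=1-\frac2r-\frac1{\ln r}+\frac1{\ln^2r}>1-0.1-0.34>0$ for $r\ge20$.
\end{proof}

Let $p=k\binom tr/\binom{kt}r$. The choice $t=r^2$ makes $1/p$ close to the value $k^{r-1}$ suggested by a random coloring with $k$ colors:
\[
\frac1p=\frac1k\prod_{i=0}^{r-1}\frac{kt-i}{t-i}\le k^{r-1}\prod_{i=0}^{r-1}\Bigl(1-\frac i{r^2}\Bigr)^{-1}\le2k^{r-1},
\]
since $\prod_{i<r}(1-i/r^2)\ge1-\sum_{i<r}i/r^2=1-\frac{r-1}{2r}\ge\frac12$. Apply Lemma~\ref{lem:sample} to all partitions $P$ of an $n$-set $V$, with $T(P)$ the family of bad $r$-sets; Lemma~\ref{lem:bad} gives $|T(P)|\ge p\binom nr$. The resulting family $R$ contains a bad set for every coloring, so $(V,R)$ is uncolorable. As $n<r^3$, we have $\ln n!\le n\ln n\le3(r-1)r^2\ln r$, and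
\[
m(r)\le\frac{\ln(n!)}p+1\le6r^2(r-1)^r\ln r+1.
\]

\subsection{Comparison with the conjectured value}

For $r\ge20$ the two bounds give
\[
r^r\Bigl(1-\frac2r\Bigr)^r=(r-2)^r\le m(r)\le7r^{r+2}\ln r,
\]
and $(1-2/r)^r\to e^{-2}$. Hence $m(r)=r^{r+O(1)}$ and $m(r)^{1/r}\sim r$. With $K=(r-1)^2+1$ we have $(K-r+1)^r/r!\le c(r)\le K^r/r!$. Both $K$ and $K-r+1$ are asymptotic to $r^2$, and $(r!)^{1/r}\sim r/e$ by Stirling's formula, so $c(r)^{1/r}\sim er$. Therefore $\bigl(m(r)/c(r)\bigr)^{1/r}\to1/e$, which means that $c(r)/m(r)=e^{(1+o(1))r}$. This completes the proof of Theorem~\ref{thm:asymp}.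

\begin{thebibliography}{9}

\bibitem{ZDZ}
Meiqiao Zhang, Fengming Dong and Ruixue Zhang,
\emph{On the colorability of bi-hypergraphs},
arXiv:2310.06464 (2023).

\end{thebibliography}
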